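# Decoy chains and the secretary problem with $k$ maximal elements

## 1. A chain placed above many decoys

Everything in the first and longer half of this lecture happens on one family of finite posets. Recall that a *chain* is a totally ordered set; its largest element is its *top*.

**Definition 1 (the posets $P_\ell$).** Let $k\ge 2$, $M,N\ge 1$ and $1\le \ell<Y$ be integers. The poset $P_\ell$ consists of

* chains $E_1,\dots,E_{k-1}$ and $D_1,\dots,D_M$, each of size $N$;
* a chain $C$ of size $\ell$, all of whose elements lie above all elements of all the $D_i$;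
* a chain $B$ of size $Y-\ell$, lying below every other element.

There are no other relations.

*Example.* Take $k=2$, $M=2$, $N=1$, $Y=3$. For $\ell=2$ the elements are $e,d_1,d_2,c_1,c_2,b$ with $d_1,d_2<c_1<c_2$, with $b$ below everything, and $e$ comparable only to $b$. The maximal elements are $e$ and $c_2$. For $\ell=1$ we get $e,d_1,d_2,c,b_1,b_2$ with $d_1,d_2<c$ and $b_1<b_2$ below everything; the maximal elements are $e$ and $c$. Both posets have six elements.

In general the maximal elements of $P_\ell$ are the tops of $E_1,\dots,E_{k-1}$ and of $C$, so there are exactly $k$ of them, and the number of elements is $n=(k-1+M)N+Y$ for every $\ell$. Chain $B$ is padding that makes $n$ independent of $\ell$.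

What is it for? Imagine that the elements of $P_\ell$ arrive in random order, and that you must stop at a maximal element, knowing only $n$, $k$ and the order relations among the elements already seen. Before the first element of $C$ arrives, the $k-1$ valuable chains $E_j$ look exactly like the $M$ worthless chains $D_i$. When the first element of $C$ arrives, it unmasks the $D_i$, but it poses a new dilemma: if $\ell=1$ it is a maximal element, and if $\ell$ is large it almost surely is not. You do not know $\ell$. We shall choose $\ell$ at random, with a carefully chosen law, and show that no way of playing does well on average. This refutes a conjecture about a general stopping game, which we now state.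

## 2. The stopping game, the conjecture, and the two theorems

**The game.** Let $P$ be a finite poset on $n$ elements with exactly $k$ maximal elements, $n\ge k\ge1$. Its elements are presented to an interviewer one at a time in uniformly random order. After each presentation the interviewer knows the poset induced on the elements presented so far, and apart from $n$ and $k$ has no other information about $P$. After each presentation the interviewer decides irrevocably whether to accept the element just presented; acceptance stops the process, rejection brings the next element. Only the most recently presented element may be accepted. The interviewer succeeds if the accepted element is maximal in $P$, and fails otherwise.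

A *strategy* may use $n$, $k$, the sequence of induced posets seen so far, and its own independent internal randomness. It must work for every poset with $n$ elements and exactly $k$ maximal elements. Its success probability on a given $P$ is over the random order and the internal randomness. The *width* of a poset is the maximum size of an antichain; for instance $\{a<b\}$ together with an isolated point $c$ has width $2$.

The problem comes from Bryn Garrod and Robert Morris, "The secretary problem on an unknown poset", arXiv:1107.1379 (2011). Three results from that source: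

* (i) For all $n\ge k\ge1$ there is a strategy that succeeds with probability at least $\frac1e$ on every poset with $n$ elements and $k$ maximal elements.
* (ii) For $n\ge k\ge2$ there is a strategy that succeeds with probability at least $k^{-1/(k-1)}$ on every poset with $n$ elements, exactly $k$ maximal elements, and width $k$.
* (iii) For fixed $k\ge2$ there is no constant $c>k^{-1/(k-1)}$ such that for every $n\ge k$ some strategy succeeds with probability at least $c$ on every poset with $n$ elements and exactly $k$ maximal elements.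

**Conjecture.** For all $n\ge k\ge2$ there is a strategy that succeeds with probability at least $k^{-1/(k-1)}$ on every poset with $n$ elements and exactly $k$ maximal elements, with no restriction on width.

The conjecture is false. Write $p_k=k^{-1/(k-1)}$.

**Theorem 1.** For every $k\ge10^8$ there are $c<p_k$ and $n_0$ such that for every $n\ge n_0$ no strategy succeeds with probability $\ge c$ on every poset with $n$ elements and exactly $k$ maximal elements. Hence the Conjecture fails for every $k\ge10^8$.

**Theorem 2.** For all $n\ge k\ge1$ there is a strategy succeeding, on every poset with $n$ elements and $k$ maximal elements, with probability at least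
$$\beta_k=\max_{u>0}e^{-u}\Bigl(\bigl(1+\tfrac uk\bigr)^k-1\Bigr).$$
Here $\beta_1=1/e$, $\beta_k$ is strictly increasing in $k$, $\beta_2>0.469$, and $\beta_k\ge1-\frac{(\ln k)^2}{2k}-\frac1k$.

So $1/e$ can be improved for every $k\ge2$, but not in general to $p_k$. The conjectured inequality for $2\le k<10^8$ is not decided here, and neither is the exact optimal constant.

**Tiny cases by hand.** If $n=k$, every element is maximal and any acceptance succeeds. Let $n=3$, $k=2$, so $p_2=\frac12$. There are two posets: (α) $a<b$ with $c$ isolated, and (β) $a<b$, $a<c$. Play as follows: reject the first element. If the second is above the first, accept it; if it is below the first, accept the third; if they are incomparable, accept the second. When the first two are comparable this always wins: the larger of them is maximal in both posets, and if the larger came first, the third is $c$ in (α) and the remaining maximal element in (β). When they are incomparable, in (β) they are $b,c$ and we win; in (α) they are $\{b,c\}$ (win) or $\{a,c\}$ (win half the time). So the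 success probability is $1$ on (β) and $\frac13+\frac13+\frac16=\frac56$ on (α). Small $n$ is no obstacle; the trouble comes with large $n$.

**Arrival times.** From now on elements get i.i.d. uniform arrival times in $[0,1]$. The arrival order is then uniform and independent of the set of times, so showing the times to the interviewer is equivalent to giving internal randomness. We ignore the null event that times coincide. We write $y^+=\max(y,0)$.

**Definition 2.** A *record* of a chain is an arrival of an element of the chain that exceeds all earlier arrivals of that chain. *Example.* If a chain $1<2<3$ arrives in the order $2,1,3$, the records are $2$ and $3$. The top of a chain is always a record when it arrives.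

## 3. $k$ disjoint chains, by hand

Where does $p=p_k$ come from? Let $P$ be $k$ disjoint chains of size $N$, and accept the first record (of any chain) after time $p$. The records of a chain can be read off: the largest element arrived before time $v$, if any has arrived, has an arrival time uniform on $[0,v]$, and there is no record in $(p,v)$ exactly when nothing has arrived or this largest element arrived before $p$. So a chain of size $N$ has no record in $(p,v)$ with probability
$$(1-v)^N+\bigl(1-(1-v)^N\bigr)\tfrac pv\ \ge\ \tfrac pv .$$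
We win if some top arrives at a time $v>p$ (density $1$), the other $N-1$ elements of its chain have no record in $(p,v)$, and the other $k-1$ chains have no record in $(p,v)$. Hence the success probability is at least
$$\int_p^1k\Bigl(\frac pv\Bigr)^kdv=\frac{k}{k-1}(p-p^k)=p ,$$
because $kp^{k-1}=1$; and it tends to this as $N\to\infty$. The function $\frac k{k-1}(t-t^k)$, the value of this rule with threshold $t$, has its maximum where $kt^{k-1}=1$, that is at $t=p$, and its maximal value is $p$.

For $m\ge 2$ put $V_m(t)=\frac m{m-1}(t-t^m)$. Then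
$$V_m'=-\frac mt\,(t-V_m),\tag{1}$$
since $-m+\frac{m^2}{m-1}(1-t^{m-1})=\frac{m-m^2t^{m-1}}{m-1}=V_m'$. Equation (1) reads: for long chains, records of each of $m$ chains come at rate about $\frac1t$, a record at time $t$ is the top with probability about $t$, and accepting replaces the current value $V_m$ by $t$.

**A word on supersolutions.** Suppose a function $f\ge0$ satisfies $f'+\frac ku(u-f)^+\le0$. Then, in this idealized game, the promised value $f$ decreases at least as fast as any acceptance rule can gain, so no rule wins with probability more than $f(0)$. *Example.* $f=V_k$ on $[p,1]$, $f=p$ on $[0,p]$ satisfies this with equality: on $[p,1]$ we have $V_k\le u$ (see (4) below) and (1); on $[0,p]$ both terms vanish. This picture is used below only as motivation; the rigorous form is in Section 9.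

## 4. A single $\ell$, pure geometric weights, and the surplus $L-s$

We want to choose the law of $\ell$ so that the interviewer's average success on the $P_\ell$ is below $p$. In the proof we shall be generous and reveal, from the moment $\sigma$ when the first element of $C$ arrives, which chains are $D_i$ and which are $E_j$. Write $s=1-p$ and $L=\ln\frac1p$.

**A single $\ell$.** If $\ell=1$ is known, the interviewer accepts the element of $C$ and wins with probability $1$. If $\ell$ is large, then $\sigma\le p$ except with probability $(1-p)^\ell$. On $\{\sigma\le p\}$, accepting the first record of $C$ or of an $E_j$ after time $p$ wins in the situation of Section 3, so the success probability is at least $p-(1-p)^\ell$. So neither $\ell=1$ nor very large $\ell$ alone helps; uncertainty about $\ell$ is the natural next thing to try.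

**Geometric weights.** Let $q=1-\eta$ with $\eta$ small and give $\ell$ the weight $q^{\ell-1}$ for all $\ell\ge1$; the total weight is $1/\eta$. This choice is natural because (as we will see in Section 7) it makes $C$ look like one more long chain: at time $t$ a record of $C$ is the top with probability $\tau(t)=1-q(1-t)$, whatever has been seen of $C$. Nevertheless it fails, for a precise reason. Consider the rule: if $\sigma>p$, accept the first element of $C$; if $\sigma\le p$, accept the first record of $C$ or of an $E_j$ after time $p$.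

Given $\ell$, $\sigma$ has density $\ell(1-t)^{\ell-1}$ and the first element of $C$ is the top with probability $1/\ell$. So the case $\sigma>p$ contributes $\int_p^1\sum_\ell q^{\ell-1}(1-t)^{\ell-1}dt=\int_p^1\frac{dt}{\tau}$ to the weighted success. For $\sigma\le p$: the event that $\sigma\le p$ and $C$ has no record in $(p,v)$ has probability $\frac pv(1-(1-v)^\ell)$, and if the top of $C$ is fixed to arrive at $v$, the same event has probability $\frac pv(1-(1-v)^{\ell-1})$. So the contribution is at least
$$\int_p^1\Bigl(\frac pv\Bigr)^k\sum_\ell q^{\ell-1}\Bigl[(k-1)\bigl(1-(1-v)^\ell\bigr)+1-(1-v)^{\ell-1}\Bigr]dv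
=\int_p^1\Bigl(\frac pv\Bigr)^k\Bigl[\frac k\eta-\frac{(k-1)(1-v)+1}{\tau(v)}\Bigr]dv .$$
The first term integrates to $p/\eta$, which is $p$ times the total weight. As $\eta\to0$, $\tau(v)\to v$ and the second term tends to
$$-\int_p^1\Bigl(\frac pv\Bigr)^k\Bigl[\frac kv-(k-1)\Bigr]dv=-(1-p^k)+(k-1)\frac pk=-(1-p)=-s,$$
using $p^k=p/k$. Altogether the weighted success exceeds $p$ times the total weight by at least a quantity tending to $L-s$, and $L-s=-\ln(1-s)-s>0$. The interviewer beats $p$. The surplus comes from late $\sigma$: the first element of $C$ is then the top with probability about $\sigma>p$.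

**The remedy.** Lower the weight of $\ell=1$ from $1$ to a small $\varepsilon$. Then a late first element of $C$ is much less likely to be the top; we shall see that this changes the account for $\sigma>p$ by $-(1-\varepsilon)s^2$, while the surplus is about $s^2/2$. The price, paid elsewhere, is of order $\frac sk\ln(ks)$. Since $s$ is about $\frac{\ln k}k$, the gain $s^2=\frac sk\cdot ks$ wins when $ks\approx\ln k$ is large compared with $\ln(ks)$ and the constants. That is why $k$ is large in Theorem 1.

## 5. Weights and elementary estimates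

From here to the end of Section 11 fix $k\ge10^8$, $\varepsilon=\frac1{10}$, and
$$p=p_k,\qquad s=1-p,\qquad L=\ln\frac1p=\frac{\ln k}{k-1}<10^{-6},\qquad kp^{k-1}=1,\qquad s\le L.$$
Put $V=V_k$, $A=V_{k-1}$, $E(t)=kt^{k-1}=(t/p)^{k-1}$. The number $E(t)$ is $\ge1$ on $[p,1]$.

**Step 5.1 (the functions $V$ and $A$ on $[p,1]$).** This step compares the values of the $k$-chain and the $(k-1)$-chain game; both enter later. By direct computation
$$V(p)=\tfrac k{k-1}p\bigl(1-\tfrac1k\bigr)=p,\qquad t-V=\frac{kt^k-t}{k-1}=\frac{t(E-1)}{k-1}.\tag{2}$$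
By Bernoulli, $E-1\ge(k-1)\bigl(\frac tp-1\bigr)$, so
$$t-V\ \ge\ \frac{t(t-p)}p\ \ge\ t-p\ \ge\ 0.\tag{3}$$
Next, since $\frac k{k-1}-\frac{k-1}{k-2}=-\frac1{(k-1)(k-2)}$,
$$V-A=\frac{t^{k-1}-t}{(k-1)(k-2)}+\frac{E(1-t)}{k-1}.$$
Since $t^{k-1}\le t$ this gives $V-A\le\frac{E(1-t)}{k-1}$. Since $t-t^{k-1}=t(1-t^{k-2})\le(k-2)(1-t)$ and $E\ge1$, it also gives $V-A\ge0$. So
$$0\le A\le V\le t,\qquad V-A\le\frac{E(1-t)}{k-1}\qquad(p\le t\le1).\tag{4}$$
Finally $t-V_{k-1}=\frac{(k-1)t^{k-1}-t}{k-2}$, and $(k-1)p^{k-1}=1-\frac1k$, so
$$p-A(p)=\frac{s-1/k}{k-2}\ \ge\ 0.\tag{5}$$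
Here $s=1-e^{-L}\ge L-\frac{L^2}2\ge0.999\,\frac{\ln k}k\ge\frac{18.4}k$, because $\ln 10^8>18.42$.

**Step 5.2 (the weights).** This step fixes the weights of $\ell$ and sums the two series that govern $\sigma$. Let $q=1-\eta$ with $0<\eta<\varepsilon$; $\eta$ will be small depending on $k$. Put $\lambda_1=\varepsilon$, $\lambda_\ell=q^{\ell-1}$ for $\ell\ge2$, $\Lambda=\sum_{\ell\ge1}\lambda_\ell<\infty$, and
$$x=q(1-t),\qquad\tau=\tau(t)=1-x=\eta+qt=t+\eta(1-t)\in[t,1].$$
From $\sum_{\ell\ge1}\ell x^{\ell-1}=(1-x)^{-2}$ and $\sum_{\ell\ge1}x^{\ell-1}=(1-x)^{-1}$, correcting the term $\ell=1$,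
$$w(t)=\sum_\ell\lambda_\ell\,\ell(1-t)^{\ell-1}=\tau^{-2}-(1-\varepsilon),\qquad r(t)=\sum_\ell\lambda_\ell(1-t)^{\ell-1}=\tau^{-1}-(1-\varepsilon).\tag{6}$$
Then $w,r\ge\varepsilon$ since $\tau\le1$; $\int_0^1w\,dt=\Lambda$ since $\int_0^1\ell(1-t)^{\ell-1}dt=1$; and $\tau'=q$, $w'=-2q\tau^{-3}$. If $\ell$ has law $\lambda_\ell/\Lambda$, then $\sigma$ has density $w/\Lambda$, and $r/w$ is the conditional probability that the first element of $C$ is the top.

## 6. Making the padding chain $B$ carry no information

In $P_\ell$ the size of $B$ is $Y-\ell$, which correlates with $\ell$. This section shows that the correlation is worthless when $Y$ is large.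

Let $\mathcal A$ be a strategy for $(n,k)$. On histories on which it is not defined, in particular after more than $n$ presentations, let it reject. Fix $0<a<p<1-\delta<1$. Consider the poset defined like $P_\ell$ but with $b$ elements in $B$, and let $s_{\ell,b}$ be the probability that $\mathcal A$ accepts a maximal element at a time in $[a,1-\delta]$. If a maximal element is accepted outside $[a,1-\delta]$, then one of the $k$ maximal elements arrived there. Writing $\mathrm{Succ}_\ell(\mathcal A)$ for the success probability on $P_\ell$,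
$$\mathrm{Succ}_\ell(\mathcal A)\le s_{\ell,Y-\ell}+k(a+\delta).\tag{7}$$

Elements of $B$ are never maximal, and whether something is accepted by time $1-\delta$ depends only on arrivals in $[0,1-\delta]$. So $s_{\ell,b}$ depends on $B$ only through the number of its arrivals in $[0,1-\delta]$, their times and their relative order. The number has law $\mathrm{Bin}(b,1-\delta)$; given the number, the times are i.i.d. uniform on $[0,1-\delta]$ and the relative order is a uniform permutation. Only the law of the number depends on $b$. Therefore $|s_{\ell,b}-s_{\ell,b+1}|$ is at most the total variation distance $\frac12\sum_j|f_b(j)-f_{b+1}(j)|$ of the two binomial laws, where $f_m$ is the probability mass function of $\mathrm{Bin}(m,\rho)$ and $\rho=1-\delta$. Conditioning on the last trial, $f_{m+1}(j)=(1-\rho)f_m(j)+\rho f_m(j-1)$, so the distance equals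
$$\frac\rho2\sum_j|f_m(j)-f_m(j-1)|=\rho\max_jf_m(j),$$
because $f_m$ is unimodal: it climbs from $0$ to its maximum and descends to $0$. By the local form of the de Moivre–Laplace theorem the maximum tends to $0$ as $m\to\infty$. Going from $b=Y-\ell$ to $b=Y$ takes $\ell\le L_0$ steps, hence, for fixed $\delta$ and $L_0$,
$$\max_{\ell\le L_0}|s_{\ell,Y-\ell}-s_{\ell,Y}|\to0\quad\text{as }Y\to\infty,\text{ uniformly in }\mathcal A.\tag{8}$$

**So we now bound $\sum_{\ell\ge1}\lambda_\ell s_{\ell,Y}$**, in a model where $B$ always has $Y$ elements. Its arrivals, together with the internal randomness of $\mathcal A$, form a variable $U$ that is independent of everything else and whose law does not depend on $\ell$. We reveal $U$ at time $0$. Replace acceptance outside $[a,1-\delta]$ by never accepting, and let $T\in[a,1-\delta]\cup\{\infty\}$ be the acceptance time. Let $\ell$ be random with law $\lambda_\ell/\Lambda$. Then $\sum_\ell\lambda_\ell s_{\ell,Y}=\Lambda\,P(\text{success})$.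

## 7. What the interviewer knows, and the rates of records and tops

Let $\sigma$ be the arrival time of the first element of $C$ and $\nu_t$ the number of elements of $C$ arrived by time $t$. Give the $k-1+M$ chains $D_i,E_j$ a uniformly random labelling. Let $\mathcal F_t$ be the information consisting of

* $U$ and the arrival times up to $t$;
* for each arrived element outside $B$, whether it is in $C$ or in a $D/E$-chain, and in the latter case the random label of its chain;
* the relative orders within chains;
* from time $\sigma$ on, which labels belong to $D$-chains and which label belongs to which $E_j$.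

This determines the induced poset with its arrival order, so the strategy uses no more than $\mathcal F$. We call the time after $\sigma$ *state 1* while $\nu=1$ and *state 2* once $\nu\ge2$. For example, if $C=\{c_1<c_2\}$ and $c_2$ arrives at $0.3$ and $c_1$ at $0.8$, then $\sigma=0.3$, state 1 lasts from $0.3$ to $0.8$, and the arrival of $c_1$, which starts state 2, is not a record.

**Step 7.1 (conditional laws).** This step computes what $\mathcal F_t$ says about the unseen part of the chains. Given $\ell$, the density of seeing $\nu$ elements of $C$ at given times, in a given relative order, with a given $\nu$-subset of $C$ as the arrived set, and nothing else by time $t$, is $(1-t)^{\ell-\nu}$. It does not depend on the subset. So the likelihood of $\ell$ is $\binom\ell\nu(1-t)^{\ell-\nu}$; the rest of $\mathcal F_t$ carries no information on $\ell$, as $U$, the $D/E$-chains and the labels are independent of $\ell$ and $C$. The posterior law of $\ell$ is therefore proportional to $\lambda_\ell\binom\ell\nu(1-t)^{\ell-\nu}$, and given $\mathcal F_t$ and $\ell$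 the arrived part of $C$ is a uniformly random $\nu$-subset. Each of the $\ell-\nu$ unarrived elements is above all arrived ones with probability $\frac1{\nu+1}$, by symmetry among it and the arrived ones. So, given $\mathcal F_t$ and $\ell$,

* the expected number of unarrived elements of $C$ above all arrived ones is $\frac{\ell-\nu}{\nu+1}$;
* the top of $C$ is unarrived with probability $1-\frac\nu\ell$.

In the same way, after $\sigma$, for $E_j$ with $X_j=X_j(t)$ arrived elements the corresponding numbers are $\frac{N-X_j}{X_j+1}$ and $\frac{N-X_j}N$.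

*State 2.* All $\ell\ge\nu\ge2$ have $\lambda_\ell=q^{\ell-1}$, so the posterior is $\propto\binom\ell\nu x^{\ell-\nu}$, with sum $(1-x)^{-\nu-1}=\tau^{-\nu-1}$. This is a negative binomial law with mean $\mathbb E[\ell-\nu\mid\mathcal F_t]=(\nu+1)\frac x\tau$. Using $\frac\nu\ell\binom\ell\nu=\binom{\ell-1}{\nu-1}$ we get
$$\mathbb E\Bigl[\frac{\ell-\nu}{\nu+1}\Bigm|\mathcal F_t\Bigr]=\frac x\tau,\qquad\mathbb E\Bigl[\frac\nu\ell\Bigm|\mathcal F_t\Bigr]=\frac{\sum_\ell\binom{\ell-1}{\nu-1}x^{\ell-\nu}}{\sum_\ell\binom\ell\nu x^{\ell-\nu}}=\frac{\tau^{-\nu}}{\tau^{-\nu-1}}=\tau .$$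
The answers do not involve $\nu$; that is the reason for geometric weights.

*State 1.* The posterior is $\propto\lambda_\ell\ell(1-t)^{\ell-1}$, with sum $w$. Hence
$$\frac1{1-t}\mathbb E[\ell-1\mid\mathcal F_t]=-\frac{w'}w=\frac{2q\tau^{-3}}w,\qquad\frac1{1-t}\mathbb E\Bigl[1-\frac1\ell\Bigm|\mathcal F_t\Bigr]=\frac{w-r}{w(1-t)}=\frac{\tau^{-2}(1-\tau)}{w(1-t)}=\frac{q\tau^{-2}}w .$$

**Step 7.2 (a rate formula).** This step turns sums over arrivals into time integrals. For $z$ an element of the $C,D,E$-chains let $t_z$ be its arrival time. Call $(H_u)$ *non-anticipating* if it is a bounded measurable function of $u$, $U$, $\ell$, the labels, and the family $(\min(t_y,u))_y$ over all elements $y$ of the $C,D,E$-chains. (Example: the number of elements of $E_1$ arrived before $u$.) Then for each $z$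
$$\mathbb E\bigl[H_{t_z}\mathbf 1_{t_z\le1-\delta}\bigr]=\mathbb E\int_0^{1-\delta}H_u\,\frac{\mathbf 1_{t_z>u}}{1-u}\,du .\tag{9}$$
Indeed, fix all variables except $t_z$. For $u\le t_z$ we have $\min(t_z,u)=u$, so $H_u=f(u)$ with $f$ not depending on $t_z$. The left side is then $\int_0^{1-\delta}f(u)\,du$, and so is the right side, because $P(t_z>u)=1-u$. Formula (9) may be summed over $z$, since the expected number of elements is finite ($\sum\lambda_\ell\ell<\infty$).

Let $\mathcal F_{u-}$ be the information in $\mathcal F$ strictly before $u$. On the right of (9), factors determined by $\mathcal F_{u-}$ may be kept and the rest replaced by its conditional expectation given $\mathcal F_{u-}$. For fixed $u$ almost surely nothing arrives exactly at $u$, so Step 7.1 applies, and we obtain, after $\sigma$, the following rates given $\mathcal F_{u-}$ (each expected number divided by $1-u$, with $1-\tau=x=q(1-u)$):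

* $E_j$-records: $h_j=\frac{N-X_j}{(1-u)(X_j+1)}$; arrival of the top of $E_j$: $\frac{N-X_j}{(1-u)N}=h_jR_j$ with $R_j=\frac{X_j+1}N$;
* state 2: $C$-records $\frac q\tau$; top of $C$: $q$;
* state 1: $C$-arrivals $\frac{2q\tau^{-3}}w$; $C$-records $\frac{q\tau^{-3}}w$ (half of them, as $\nu+1=2$); top of $C$: $\frac{q\tau^{-2}}w$.

**Step 7.3 (long $E$-chains).** This step shows that $h_j$ is close to $\frac1t$ and $R_j$ to $t$. We have $X=X_j(t)\sim\mathrm{Bin}(N,t)$ and
$$h_j-\frac1t=\frac{t(N-X)-(1-t)(X+1)}{t(1-t)(X+1)}=\frac{tN-X-(1-t)}{t(1-t)(X+1)} .$$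
Since $X+2\le2(X+1)$,
$$\mathbb E\frac1{(X+1)^2}\le2\,\mathbb E\frac1{(X+1)(X+2)}=\frac{2\,P(\mathrm{Bin}(N+2,t)\ge2)}{(N+1)(N+2)t^2}\le\frac2{(N+1)(N+2)t^2},$$
and $\mathbb E(tN-X-(1-t))^2=Nt(1-t)+(1-t)^2=(1-t)(Nt+1-t)\le N$. Cauchy–Schwarz, and $\mathbb E|X-Nt|\le\sqrt{N}/2$, give
$$\mathbb E\Bigl|h_j-\frac1t\Bigr|\le\frac{\sqrt2}{t^2(1-t)\sqrt N},\qquad\mathbb E|R_j-t|\le\frac{\sqrt N/2+1}N\le\frac2{\sqrt N}.\tag{10}$$

## 8. Supersolutions for the two states

We now construct functions that bound the chance of success from above in each state. The constants $K,K_2$ depend only on $k$; $\eta$ is small depending on $k$.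

### State 2: the function $\hat\phi$

In state 2 there are $k-1$ chains with record rate about $\frac1u$ and top-probability about $u$, and one chain with rate $\frac q\tau$ and top-probability $\tau$. As $\eta\to0$ this becomes the $k$-chain game of Section 3. We need the value before time $p$ to be $p$ up to $O(\eta^2)$, since the density of $\sigma$ will later multiply this error by $\int\tau^{-2}$, which is of order $\frac1\eta$; an error of order $\eta$ would be too large.

**Step 8.1 (an exact solution without positive parts).** For $u\in[p,1]$ let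
$$\phi(u)=\int_u^1\Bigl(\frac uv\Bigr)^{k-1}\frac{\tau(u)}{\tau(v)}(k-1+q)\,dv,$$
and $\phi(u)=\phi(p)$ for $u\le p$. Differentiating, $\phi'=\frac{k-1}u\phi+\frac q\tau\phi-(k-1+q)$, that is,
$$\phi'+\frac{k-1}u(u-\phi)+\frac q\tau(\tau-\phi)=0\quad\text{on }(p,1).\tag{11}$$

**Step 8.2 ($\phi$ is close to $V$).** Note $V(u)=\int_u^1(\frac uv)^kk\,dv$, and for $p\le u\le v\le1$
$$0\le\frac{\tau(u)}{\tau(v)}-\frac uv=\frac{\eta(v-u)}{v\,\tau(v)}\le\frac\eta{p^2}.$$
Since $k-1+q=k-\eta$,
$$\phi-V=\int_u^1\Bigl(\frac uv\Bigr)^{k-1}\Bigl[k\Bigl(\frac{\tau(u)}{\tau(v)}-\frac uv\Bigr)-\eta\frac{\tau(u)}{\tau(v)}\Bigr]dv .$$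
The bracket lies between $-\eta$ and $k\eta/p^2$ and the interval has length at most $s$, so
$$|\phi-V|\le\frac{sk\eta}{p^2}\le k\eta,\qquad\phi\ge\Bigl(1-\frac\eta k\Bigr)V\ge(1-\eta)V\quad\text{on }[p,1];\tag{12}$$
the second bound uses $\frac{\tau(u)}{\tau(v)}\ge\frac uv$ in the definition of $\phi$.

**Step 8.3 (second-order accuracy at $p$).** We claim
$$|\phi(p)-p|\le K_2\eta^2 .\tag{13}$$
Write $\phi(p)=h(\eta)=\int_p^1(\frac pv)^{k-1}\frac{p+\eta(1-p)}{v+\eta(1-v)}(k-\eta)\,dv$. The integrand is smooth in $(\eta,v)$ on a compact domain, so $h$ is $C^2$ on $[0,\frac12]$, and $h(0)=V(p)=p$. At $\eta=0$ the fraction has derivative $\frac{(1-p)v-p(1-v)}{v^2}=\frac{v-p}{v^2}=\frac pv\bigl(\frac1p-\frac1v\bigr)$. So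
$$h'(0)=k\int_p^1\Bigl(\frac pv\Bigr)^k\Bigl(\frac1p-\frac1v\Bigr)dv-\int_p^1\Bigl(\frac pv\Bigr)^kdv=1-(1-p^k)-\frac pk=0,$$
using $\int_p^1(\frac pv)^kdv=\frac{V(p)}k=\frac pk$, $k\int_p^1p^kv^{-k-1}dv=1-p^k$ and $p^k=\frac pk$. Taylor's theorem gives (13) with $K_2=\frac12\max_{[0,1/2]}|h''|$.

**Step 8.4 (restoring the positive parts).** The supersolution inequality needs $(u-\cdot)^+$ and $(\tau-\cdot)^+$; we add the missing amounts. Let
$$m(v)=\begin{cases}\frac{k-1}v(\phi-v)^++\frac q\tau(\phi-\tau)^+,&v>p,\\[2pt]\frac{k-1}v(v-\phi(p))^++\frac q\tau(\tau-\phi(p))^+,&v<p,\end{cases}$$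
and
$$\hat\phi(u)=\phi(u)+\int_u^1m\,dv+(p-\phi(p))^+\ \ge\ \phi(u).$$
On $(p,1)$, using (11) and $y+(-y)^+=y^+$, $\hat\phi'=\phi'-m=-\frac{k-1}u(u-\phi)^+-\frac q\tau(\tau-\phi)^+$. On $(0,p)$, $\phi=\phi(p)$ is constant and $\hat\phi'=-m$ has the same form. Since $\hat\phi\ge\phi$,
$$\hat\phi'+\frac{k-1}u(u-\hat\phi)^++\frac q\tau(\tau-\hat\phi)^+\le0\quad\text{a.e. on }(0,1).\tag{14}$$

**Step 8.5 (the amount added is $O(\eta^2)$).** For $v>p$, by (12) and (3), $\phi-\tau\le\phi-v\le k\eta-(v-V)\le k\eta-(v-p)$. As $\frac{k-1}v+\frac q\tau\le\frac kp$, $m\le\frac kp(k\eta-(v-p))^+$ and $\int_p^1m\le\frac{k^3\eta^2}{2p}$. For $v<p$ let $\rho=\eta+K_2\eta^2$, and take $\eta$ so small that $\rho\le\frac p2$. By $\tau\le v+\eta$ and (13), $v-\phi(p)\le\tau-\phi(p)\le\rho-(p-v)$. So $m=0$ for $v<\frac p2$, while on $(\frac p2,p)$ we have $\frac{k-1}v+\frac q\tau\le\frac kv\le\frac{2k}p$, so $m\le\frac{2k}p(\rho-(p-v))^+$ and $\int_0^pm\le\frac{k\rho^2}p$. Since $\phi(p)+(p-\phi(p))^+=\max(\phi(p),p)$, we conclude with (12) and (13):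
$$p\le\hat\phi\le p+K\eta^2\text{ on }[0,p],\qquad\hat\phi\to V\text{ uniformly on }[p,1]\text{ as }\eta\to0.\tag{15}$$
Also $\hat\phi$ is Lipschitz on $[0,1]$, because $\phi$ is continuous with bounded derivative on each side of $p$ and $m$ is bounded.

### State 1: the function $\hat F$

In state 1 the weights are those of the pure geometric case minus $1-\varepsilon$ at $\ell=1$. If $\ell=1$ and the element of $C$ was rejected, only the $k-1$ chains $E_j$ remain, whose value is $A=V_{k-1}$ after $p$. So the weighted value should be about $\hat\phi\tau^{-2}-(1-\varepsilon)A$. A correction $e$ is needed because one acceptance rule cannot be optimal for both terms.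

**Step 8.6 (definition).** Put $A(u)=A(p)$ for $u<p$, and
$$e(u)=\int_{\max(u,p)}^1\frac{k-1}v\Bigl[(1-\varepsilon)(v-A)-\tau^{-2}(v-\hat\phi)^+\Bigr]^+dv\ \ge0,\qquad\hat F=\hat\phi\,\tau^{-2}-(1-\varepsilon)A+e .$$

**Step 8.7 (the inequality for state 1).** We claim
$$\hat F'+\frac{k-1}u(uw-\hat F)^++q\tau^{-3}\bigl[\max(\tau,\hat\phi)+\hat\phi\bigr]\le0\quad\text{a.e. on }(0,1).\tag{16}$$
By (14) and $(\tau^{-2})'=-2q\tau^{-3}$,
$$-(\hat\phi\tau^{-2})'\ \ge\ \tau^{-2}\frac{k-1}u(u-\hat\phi)^++q\tau^{-3}\bigl[(\tau-\hat\phi)^++2\hat\phi\bigr],$$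
and the last bracket equals $\max(\tau,\hat\phi)+\hat\phi$. Put $\mathsf P=\tau^{-2}(u-\hat\phi)$ and $\mathsf Q=(1-\varepsilon)(u-A)$. By (6), $uw-\hat F=\mathsf P-\mathsf Q-e$.

*On $[p,1]$.* By (1) with $m=k-1$, $(1-\varepsilon)A'=-\frac{k-1}u\mathsf Q$, and $\mathsf Q\ge0$ by (4). So (16) follows from
$$\frac{k-1}u(\mathsf P^+-\mathsf Q)-e'\ \ge\ \frac{k-1}u(\mathsf P-\mathsf Q-e)^+ .$$
Here $-e'=\frac{k-1}u(\mathsf Q-\mathsf P^+)^+$, so the left side is $\frac{k-1}u\bigl[(\mathsf P^+-\mathsf Q)+(\mathsf Q-\mathsf P^+)^+\bigr]=\frac{k-1}u(\mathsf P^+-\mathsf Q)^+$. Since $e\ge0$, $(\mathsf P-\mathsf Q-e)^+\le(\mathsf P^+-\mathsf Q)^+$.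

*On $[0,p]$.* Here $A$ and $e$ are constant, so $\hat F'=(\hat\phi\tau^{-2})'$ and it suffices that $uw-\hat F\le0$. By (15), $\hat\phi\ge p\ge u$, so $\mathsf P\le0$. If $u\ge A(p)$, then $\mathsf Q\ge0$ and $\mathsf P-\mathsf Q-e\le0$. If $u<A(p)\le p$, then, as $\tau\le1$, $-\mathsf P=\tau^{-2}(\hat\phi-u)\ge p-u\ge A(p)-u\ge(1-\varepsilon)(A(p)-u)=-\mathsf Q$, so $\mathsf P-\mathsf Q\le0$. This proves (16).

**Step 8.8 ($\hat F\ge0$).** On $[p,1]$, by (12) and (4), $\hat\phi\tau^{-2}\ge\hat\phi\ge(1-\eta)V\ge(1-\varepsilon)A$. On $[0,p]$, $\hat\phi\tau^{-2}\ge p\ge A(p)$.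

## 9. Bounding the success probability by the position of $T$ relative to $\sigma$

We bound $\sum_\ell\lambda_\ell s_{\ell,Y}=\Lambda P(\text{success})$ in the model of Section 6, by cases.

**Step 9.1 (acceptance before $\sigma$).** This step shows that early acceptance is useless when $M$ is large. Run the strategy on $U$ and the labelled $D/E$-chains alone, with $C$ absent; let $T_0$ be its acceptance time. On $\{T<\sigma\}$ the accepted element is the one accepted at $T_0=T$, and success requires that it lies in an $E$-chain. All $D/E$-chains have size $N$ and are labelled at random, so the set of labels of the $E_j$ is a uniformly random $(k-1)$-set, independent of $U$ and of the labelled arrivals. So this case has probability at most $\frac{k-1}{k-1+M}$.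

**Step 9.2 (acceptance at $\sigma$).** This step accounts for accepting the first element of $C$. Put $\beta(t)=P(T=\sigma\mid\sigma=t)$ and $\zeta(t)=P(T>\sigma\mid\sigma=t)$, where $T=\infty$ counts in $\zeta$. Given $\sigma=t$, the decisions up to and including time $\sigma$ depend on data ($U$, the $D/E$-arrivals, the labels) independent of $\ell$ and of which element of $C$ arrived. So $\beta,\zeta$ do not depend on $\ell$, and $\beta+\zeta\le1$. Given $\ell$, $\sigma$ has density $\ell(1-t)^{\ell-1}$ and the first element of $C$ is the top with probability $\frac1\ell$, independently of these data. So this case contributes at most $\sum_\ell\lambda_\ell\int_0^1\ell(1-t)^{\ell-1}\frac{\beta(t)}\ell\,dt=\int_0^1r\beta\,dt$.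

**Step 9.3 (acceptance after $\sigma$, with $\sigma\le p$: the bookkeeping).** This step sets up the supersolution argument. Let
$$\Psi(u,1)=\frac{\hat F(u)}{w(u)},\qquad\Psi(u,2)=\hat\phi(u).$$
Both are $\ge0$, bounded and Lipschitz in $u$ (recall $w\ge\varepsilon$, $\tau\ge\eta$). Let $\sigma_2$ be the time of the second arrival from $C$ ($\infty$ if $\ell=1$), $T'=\min(T,1-\delta)$, $\mathrm{st}_u\in\{1,2\}$ the state at time $u$, and $S=\{\sigma\le p,\ T>\sigma\}$. Following $\Psi$ along the path, on $S$,
$$0=\Psi(\sigma,1)+\int_\sigma^{T'}\partial_u\Psi(u,\mathrm{st}_u)\,du+\mathbf 1_{\sigma_2<T'}\bigl(\Psi(\sigma_2,2)-\Psi(\sigma_2,1)\bigr)-\Psi(T',\mathrm{st}_{T'-}).$$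
Add $\mathbf 1_{\rm succ}$ to both sides. A successful acceptance after $\sigma$ is that of an $E_j$-record or a $C$-record, since tops are records. Look at the last term:

* if $T\le1-\delta$ is the time of an $E_j$-record or of a $C$-record, keep it;
* if $T=\sigma_2$ is not a record, then success fails, and $-\Psi(T,1)\le\Psi(T,2)-\Psi(T,1)$;
* in all other cases (acceptance of an element of $B$, of a $D$-chain, or of any other non-record; or $T=\infty$) success fails, and the term is $\le0$ and may be dropped.

So on $S$, $\mathbf 1_{\rm succ}$ is at most $\Psi(\sigma,1)+\int_\sigma^{T'}\partial_u\Psi(u,\mathrm{st}_u)\,du$ plus the following, summed over arrival times $u\in(\sigma,T']$: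

* for an accepted $E_j$-record: $\mathbf 1_{\rm top}-\Psi(u,\mathrm{st}_{u-})$;
* for an accepted $C$-record in state 2: $\mathbf 1_{\rm top}-\Psi(u,2)$;
* for a $C$-arrival in state 1: $\mathbf 1_{\rm top}-\Psi(u,1)$ if it is an accepted record, and $\Psi(u,2)-\Psi(u,1)$ otherwise.

**Step 9.4 (taking expectations).** Here the rates of Section 7 enter. Let $a_j(u),a_C(u)\in\{0,1\}$ indicate whether an $E_j$-record, respectively a $C$-record, arriving at time $u$ would be accepted. These are determined by $\mathcal F_{u-}$ and $u$: when a record arrives, its chain and the fact that it is a record determine its relations to everything seen. Likewise $\{T\ge u\}$, and $S$ once $u>\sigma$, are determined by $\mathcal F_{u-}$. By (9), summed over elements, and the rates of Step 7.2,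
$$P(\text{success},S)\le\mathbb E\bigl[\mathbf 1_S\Psi(\sigma,1)\bigr]+\mathbb E\int_\sigma^{1-\delta}\mathbf 1_{S,\,T\ge u}\,\mathcal D_u\,du,\tag{17}$$
where $\mathcal D_u=\partial_u\Psi(u,\mathrm{st}_u)+\sum_ja_jh_j\bigl(R_j-\Psi(u,\mathrm{st}_u)\bigr)$ plus

* in state 2: $a_C\bigl(q-\frac q\tau\hat\phi\bigr)=a_C\frac q\tau(\tau-\hat\phi)$;
* in state 1: $\frac{q\tau^{-3}}w\bigl[a_C\tau+(1-a_C)\hat\phi+\hat\phi-2\Psi(u,1)\bigr]$.

In state 1, records contribute $a_C\bigl(\frac{q\tau^{-2}}w-\frac{q\tau^{-3}}w\Psi(u,1)\bigr)+(1-a_C)\frac{q\tau^{-3}}w(\hat\phi-\Psi(u,1))$, and non-records, which have rate $\frac{q\tau^{-3}}w$, contribute $\frac{q\tau^{-3}}w(\hat\phi-\Psi(u,1))$.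

**Step 9.5 ($\mathcal D$ is nonpositive up to a small error).** For $u<a$ there is no acceptance, so $a_j=a_C=0$. For $u\ge a$: if $X_j<N$ then $R_j\le1$, so $(R_j-\Psi)^+\le R_j\le1$ and
$$h_j(R_j-\Psi)^+\le\frac1u(u-\Psi)^++\frac1u|R_j-u|+\Bigl|h_j-\frac1u\Bigr| ;$$
if $X_j=N$, the left side is $0$. So, up to the last two terms (summed over $j$, only for $u\ge a$), we have the following.

In state 2, $\mathcal D\le\hat\phi'+\frac{k-1}u(u-\hat\phi)^++\frac q\tau(\tau-\hat\phi)^+\le0$ by (14).

In state 1, with $\Psi=\Psi(u,1)$, since $w(u-\Psi)^+=(uw-\hat F)^+$,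
$$w\mathcal D\le w\Psi'+\frac{k-1}u(uw-\hat F)^++q\tau^{-3}\bigl[\max(\tau,\hat\phi)+\hat\phi\bigr]-2q\tau^{-3}\Psi .$$
Now $w\Psi'=\hat F'-w'\Psi=\hat F'+2q\tau^{-3}\Psi$. The terms with $\Psi$ cancel and $w\mathcal D\le0$ by (16).

For $u<a$ the same upper bounds hold, because the positive parts are $\ge0$ and $\hat\phi\le\max(\tau,\hat\phi)$.

Since $\sigma$ has density $w/\Lambda$, $\Lambda\,\mathbb E[\mathbf 1_S\Psi(\sigma,1)]=\int_0^p\zeta\hat F\,dt$. With (10), this case contributes at most $\int_0^p\zeta\hat F\,dt+\Lambda\,\mathrm{Err}_N$, where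
$$\mathrm{Err}_N=(k-1)\int_a^{1-\delta}\Bigl(\frac{\sqrt2}{u^2(1-u)\sqrt N}+\frac2{u\sqrt N}\Bigr)du\to0\quad(N\to\infty).$$

**Step 9.6 (acceptance after $\sigma$, with $\sigma>p$).** For late $\sigma$ a crude bound is enough. For $\ell\ge2$ bound success by $1$; the total weight at $\sigma=t$ is $\zeta(t)\sum_{\ell\ge2}\lambda_\ell\ell(1-t)^{\ell-1}=\zeta(t)(\tau^{-2}-1)$. For $\ell=1$ the top of $C$ has been rejected, so success requires that the top of some $E_j$ arrives after $t$. Given $\mathcal F_\sigma$ and $\ell=1$ this has probability $1-\prod_jX_j(t)/N$. The factors lie in $[0,1]$, so by telescoping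
$$\mathbb E\Bigl|\prod_j\frac{X_j(t)}N-t^{k-1}\Bigr|\le\sum_j\mathbb E\Bigl|\frac{X_j(t)}N-t\Bigr|\le\frac{k-1}{2\sqrt N}.$$
So, given $\ell=1$ and $\sigma=t$, this case has probability at most $\zeta(t)(1-t^{k-1})+\frac{k-1}{2\sqrt N}$. With $\lambda_1=\varepsilon\le\Lambda$, the contribution is at most $\int_p^1\zeta G\,dt+\frac{k\Lambda}{\sqrt N}$, where $G=\varepsilon(1-t^{k-1})+\tau^{-2}-1$.

**Step 9.7 (combination).** We now remove the unknown functions $\beta,\zeta$. For $t\le p$, using $\hat\phi\ge p\ge A(p)$ and $e\ge0$,
$$\hat F-r\ \ge\ \tau^{-2}(p-\tau)+(1-\varepsilon)(1-p)\ \ge\ (1-\varepsilon)s-\frac\eta{p^2}>0$$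
for small $\eta$: if $\tau\le p$ the first term is $\ge0$, and if $\tau>p$ then $\tau-p\le\eta$ and $\tau^{-2}\le p^{-2}$. Since $\beta+\zeta\le1$ and $r>0$, we get $\beta r+\zeta\hat F\le\hat F$ on $[0,p]$. On $[p,1]$, $\beta r+\zeta G=(\beta+\zeta)r+\zeta(G-r)\le r+(G-r)^+$, and $G-r=\tau^{-2}-\tau^{-1}-\varepsilon t^{k-1}$. Adding the four cases and subtracting $p\Lambda=\int_0^1pw\,dt$,
$$\sum_{\ell\ge1}\lambda_\ell s_{\ell,Y}-p\Lambda\ \le\ \mathcal B_\eta+\Lambda\Bigl(\frac{k-1}{k-1+M}+\mathrm{Err}_N+\frac k{\sqrt N}\Bigr),\tag{18}$$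
$$\mathcal B_\eta=\int_0^p(\hat F-pw)\,dt+\int_p^1\Bigl(r-pw+\bigl[\tau^{-2}-\tau^{-1}-\varepsilon t^{k-1}\bigr]^+\Bigr)dt .$$

## 10. The sign of the limit of $\mathcal B_\eta$

**Step 10.1 (the limit).** This step lets $\eta\to0$. On $[0,p]$,
$$\hat F-pw=(\hat\phi-p)\tau^{-2}+(1-\varepsilon)(p-A(p))+e(p).$$
By (15) and $\int_0^p\tau^{-2}dt\le\frac1{q\eta}$, $\int_0^p(\hat\phi-p)\tau^{-2}dt\le K\eta^2\cdot\frac1{q\eta}\to0$; this is where (13) is used. On $[p,1]$, $\tau\to t$ and $\hat\phi\to V$ uniformly, and $\tau\ge p$, so the integrand of $e(p)$ and that of the second integral in $\mathcal B_\eta$ converge uniformly. Also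
$$\int_p^1\Bigl(\frac1t-(1-\varepsilon)-\frac p{t^2}+p(1-\varepsilon)\Bigr)dt=L-s-(1-\varepsilon)s^2 .$$
Hence, using $v\ge V$,
$$\limsup_{\eta\to0}\mathcal B_\eta\le J_0:=p\bigl[(1-\varepsilon)(p-A(p))+e_0\bigr]+(L-s)-(1-\varepsilon)s^2+I_0,$$
$$e_0=\int_p^1\frac{k-1}v\Bigl[(1-\varepsilon)(v-A)-\frac{v-V}{v^2}\Bigr]^+dv,\qquad I_0=\int_p^1\Bigl[\frac{1-t}{t^2}-\varepsilon t^{k-1}\Bigr]^+dt .$$
Here we see the surplus $L-s$ of Section 4 and the gain $-(1-\varepsilon)s^2$ from lowering $\lambda_1$.

**Step 10.2 (estimates).** We show $J_0<0$. Let $X=ks\ge18.4$; recall $s\le L<10^{-6}$ and $p=1-s$.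

*The term with $p-A(p)$.* By (5), $p(1-\varepsilon)(p-A(p))\le0.9\,\frac s{k-2}\le0.91\,\frac sk$.

*The surplus and the gain.* $L-s=\sum_{j\ge2}\frac{s^j}j\le\frac{s^2}{2(1-s)}\le0.501\,s^2$, so $L-s-0.9s^2\le-0.399\,s^2=-0.399\,X\,\frac sk$.

*The term $I_0$.* The integrand is at most $\frac s{p^2}$, and it is positive only if $\varepsilon t^{k-1}<\frac s{p^2}$, that is $E(t)=kt^{k-1}<\Theta:=\frac{ks}{\varepsilon p^2}$, that is $\ln\frac tp<\frac{\ln\Theta}{k-1}$. As $dt\le d\ln t$ on $[p,1]$, this set has length at most $\frac{\ln\Theta}{k-1}$. Since $\ln\Theta=\ln X+\ln10+2L\le\ln X+2.304$, we get $I_0\le1.001\,\frac sk(\ln X+2.304)$.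

*The term $e_0$.* Since $v-V\ge0$ and $v\le1$, the bracket is at most $\bigl[(1-\varepsilon)(v-A)-(v-V)\bigr]^+$, which by (2) and (4) is
$$\bigl[(1-\varepsilon)(V-A)-\varepsilon(v-V)\bigr]^+\le\frac1{k-1}\bigl[(1-\varepsilon)E(1-v)-\varepsilon v(E-1)\bigr]^+ .$$
With $\varepsilon=\frac1{10}$ the right side is positive only if $E\bigl(1-\frac{9(1-v)}v\bigr)<1$, hence only if $E(1-\theta)<1$ with $\theta=\frac{9s}p\le10^{-5}$. Then $E\le1+2\theta$, so $\ln\frac vp=\frac{\ln E}{k-1}\le\frac{2\theta}{k-1}$, and the bracket is at most $\frac{2s}{k-1}$. Integrating $\frac{k-1}v\cdot\frac{2s}{k-1}$ over this set,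
$$e_0\le2s\cdot\frac{2\theta}{k-1}=\frac{36s^2}{p(k-1)}\le0.001\,\frac sk .$$

Altogether
$$J_0\le\frac sk\Bigl[-0.399X+0.911+1.001(\ln X+2.304)\Bigr].$$
At $X=18.4$ we have $\ln X<2.913$, and the bracket is less than $-7.341+0.911+5.223<-1.2$. Its derivative $-0.399+\frac{1.001}X$ is negative for $X\ge18.4$. So $J_0<0$ for every $k\ge10^8$.

## 11. Choosing the parameters: end of the proof of Theorem 1

Fix $\eta$ satisfying the smallness conditions above and $\mathcal B_\eta<0$; this fixes $\Lambda$. Let $\Lambda_{L_0}=\sum_{\ell\le L_0}\lambda_\ell$. By (7) and (18), for every strategy $\mathcal A$ and $Y>L_0$,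
$$\sum_{\ell\le L_0}\lambda_\ell\,\mathrm{Succ}_\ell(\mathcal A)\le p\Lambda+\mathcal B_\eta+\Lambda\Bigl(k(a+\delta)+\max_{\ell\le L_0}|s_{\ell,Y-\ell}-s_{\ell,Y}|+\frac{k-1}{k-1+M}+\mathrm{Err}_N+\frac k{\sqrt N}\Bigr).$$
Choose in turn $a,\delta$ small, then $M,L_0,N$ large, then $Y_0$ large and $Y\ge Y_0$. By (8) this makes the last term, uniformly in $\mathcal A$, smaller than $\frac{|\mathcal B_\eta|}4$; and $L_0$ can be chosen with $p(\Lambda-\Lambda_{L_0})\le\frac{|\mathcal B_\eta|}4$. Then
$$\sum_{\ell\le L_0}\lambda_\ell\bigl(\mathrm{Succ}_\ell(\mathcal A)-p\bigr)\le p(\Lambda-\Lambda_{L_0})+\mathcal B_\eta+\frac{|\mathcal B_\eta|}4\le-\frac{|\mathcal B_\eta|}2 ,$$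
so some $\ell\le L_0$ has $\mathrm{Succ}_\ell(\mathcal A)\le p-\frac{|\mathcal B_\eta|}{2\Lambda}$. Since $M,N,L_0$ are fixed and $Y=n-(k-1+M)N$ may be any integer $\ge Y_0$, this covers all $n\ge n_0:=(k-1+M)N+Y_0$, with any $c\in\bigl(p-\frac{|\mathcal B_\eta|}{2\Lambda},\,p\bigr)$. Theorem 1 is proved. $\blacksquare$

## 12. A threshold rule that counts maximal elements: proof of Theorem 2

Now $k\ge1$ is arbitrary, $P$ is any poset with $n$ elements and $k$ maximal elements, and $p\in(0,1)$ is a free parameter. We call the maximal elements of $P$ its *tops*.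

**The strategy.** Attach sorted i.i.d. uniform times to the presentations, as internal randomness. Let $S_t$ be the poset induced on the elements arrived by time $t$ (including one arriving at $t$). Accept the first element arriving after time $p$ that is maximal in $S_t$, provided $S_t$ has at most $k$ maximal elements.

**Definition 3.** Let $s_1,\dots,s_k$ be the arrival times of the tops and $U_t=\#\{i:s_i>t\}$. A *false event* is the arrival, at a time $t>p$, of a non-top that is maximal in $S_t$ while $S_t$ has at most $k$ maximal elements. *Example.* Let $P$ be $a<b$ with $c$ isolated, $k=2$, and let the order be $c,a,b$ with $a$ arriving after $p$. When $a$ arrives, $S_t=\{c,a\}$ has two maximal elements and $a$ is one of them: a false event.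

**Step 12.1 (no false event means success).** We claim that if $\max_is_i>p$ and there is no false event, the strategy succeeds. At time $\max_is_i$ all tops are present, and every other element of $P$ lies below some top, so $S_t$ has exactly $k$ maximal elements, and the arriving top qualifies. So something has been accepted by then. It was maximal in a poset with at most $k$ maximal elements, at a time after $p$; as there is no false event, it is a top.

**Step 12.2 (the key estimate).** The point of this step is that the poset structure can only help.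

**Claim.** Given $(s_i)$, $P(\text{no false event})\ge\prod_i\min(1,p/s_i)$.

*Proof.* Let $g(t)=\exp\bigl(-\int_p^tU_v\frac{dv}v\bigr)$ for $t\ge p$. Then $g(p)=1$, and since $\int_p^1\mathbf 1_{s_i>v}\frac{dv}v=\ln\frac{\max(s_i,p)}p$, we have $g(1)=\prod_i\min(1,p/s_i)$. We show by induction on $m$: for $t\ge p$, given $(s_i)$ and the set of the $m$ non-tops arrived by time $t$ (their times are i.i.d. uniform on $[0,t]$), the probability $Q$ of no false event in $(p,t]$ is at least $g(t)$.

For $m=0$, $Q=1$. Let $m\ge1$. The latest of the $m$ non-tops arrives at a time $v$ with density $\frac{mv^{m-1}}{t^m}$; it is uniform among the $m$; and given this, the others have i.i.d. uniform times on $[0,v]$. If $v\le p$, which has probability $(p/t)^m$, there is no false event in $(p,t]$. Let $v>p$. The set $S_v$ consists of the $m$ non-tops and the tops with $s_i\le v$; it does not depend on which of the $m$ arrives at $v$. If $S_v$ has at most $k$ maximal elements, then, since the $k-U_v$ tops present are maximal, at most $U_v$ of the non-tops are maximal. So a false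 event occurs at $v$ for at most $U_v$ of the $m$ choices of the latest non-top. For each choice, the others cause no false event before $v$ with probability at least $g(v)$, by the induction hypothesis with $m-1$ and $v$. (If $U_v>m$ the factor $1-\frac{U_v}m$ below is negative, and the lower bound is still valid.) Since $\frac d{dv}(v^mg)=v^{m-1}(m-U_v)g$ for almost every $v$ and $v^mg$ is Lipschitz on $[p,t]$,
$$Q\ge\Bigl(\frac pt\Bigr)^m+\int_p^t\frac{mv^{m-1}}{t^m}\Bigl(1-\frac{U_v}m\Bigr)g(v)\,dv=\Bigl(\frac pt\Bigr)^m+\frac{t^mg(t)-p^m}{t^m}=g(t).$$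
Take $t=1$ and all $n-k$ non-tops. $\square$

**Step 12.3 (the bound $\beta_k$).** It remains to average over $(s_i)$. For $s$ uniform on $[0,1]$, $\mathbb E\min(1,p/s)=p+\int_p^1\frac ps\,ds=p\bigl(1+\ln\frac1p\bigr)$. By Steps 12.1 and 12.2,
$$P(\text{success})\ge\mathbb E\prod_i\min(1,p/s_i)-P(\max_is_i\le p)=p^k\Bigl[\bigl(1+\ln\tfrac1p\bigr)^k-1\Bigr].$$
With $p=e^{-u/k}$, $u>0$, this is $f_k(u)=e^{-u}\bigl((1+\frac uk)^k-1\bigr)$. It is positive and tends to $0$ as $u\to0$ and as $u\to\infty$, so its maximum $\beta_k$ over $u>0$ is attained, and choosing the corresponding $p$ gives the strategy of Theorem 2.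

**Step 12.4 (properties of $\beta_k$).** This step verifies the remaining assertions. For fixed $u>0$, $(1+\frac uk)^k$ is strictly increasing in $k$ (the inequality of arithmetic and geometric means applied to $1$ and $k$ copies of $1+\frac uk$), so $f_k(u)$ is too; evaluating $f_{k+1}$ at a maximizer of $f_k$ gives $\beta_{k+1}>\beta_k$. For $k=1$, $f_1(u)=ue^{-u}$ has maximum $\frac1e$. For $k=2$, $u=1.2$ we get $f_2=(1.6^2-1)e^{-1.2}=1.56\,e^{-1.2}>0.469$. For $k\ge2$ take $u=\ln k$. From $\ln(1+y)\ge y-\frac{y^2}2$ for $y\ge0$,
$$e^{-u}\Bigl(1+\frac uk\Bigr)^k\ge e^{-u^2/(2k)}\ge1-\frac{(\ln k)^2}{2k},$$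
and subtracting $e^{-u}=\frac1k$ gives $\beta_k\ge1-\frac{(\ln k)^2}{2k}-\frac1k$. For $k=1$ the right side is $0$ and the bound is trivial. Theorem 2 is proved. $\blacksquare$
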